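# Finite dimensional quadratic algebras just above $n^2/4$ relations

## 1. Two letters, two relations

Take two letters $a,b$ over a field $\mathbb K$ and impose
$$ab=0,\qquad aa=bb .$$
How large is the resulting algebra? In degree $2$ there are four words and two independent relations, so two dimensions remain, with basis $aa, ba$. In degree $3$, a word that does not contain $ab$ is one of $aaa, baa, bba, bbb$. Each of them vanishes:
$$aaa=a(aa)=a(bb)=(ab)b=0,\qquad bbb=(bb)b=(aa)b=a(ab)=0,$$
$$baa=b(bb)=0,\qquad bba=(aa)a=0 .$$
So the algebra lives in degrees $0,1,2$ and has dimension $1+2+2=5$.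

Could one relation do the same job? Could three relations kill everything on three letters, or five relations on four letters? We first recall what bounds such hopes from below.

## 2. The bound $n^2/4$, and why monomial relations miss it

For a finite set $X$, let $\mathbb K\langle X\rangle$ be the free associative algebra, graded by giving each $x\in X$ degree $1$; its degree $q$ part has the words of length $q$ as a basis.

**Definition.** A *quadratic algebra given by $n$ generators and $d$ relations* is $R=\mathbb K\langle X\rangle/I$, where $|X|=n$ and $I$ is the two-sided ideal generated by $d$ homogeneous elements of degree $2$. It is graded, $R=\bigoplus_{q\ge0}R_q$, with Hilbert series $H_R(t)=\sum_{q\ge 0}(\dim_{\mathbb K}R_q)t^q$.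

In Section 1, $n=d=2$ and $H_R=1+2t+2t^2$.

**Golod–Shafarevich theorem (recalled).** If $0\le d\le n^2$ and $R$ is a quadratic algebra with $n$ generators and $d$ relations, then $H_R(t)(1-nt+dt^2)\ge 1$ coefficientwise.

If $d\le n^2/4$, then $R$ is infinite dimensional. Indeed, $1-nt+dt^2$ then has a positive real root $t_0$: for $d=0$ take $t_0=1/n$; for $d>0$ the discriminant $n^2-4d$ is nonnegative and the roots have positive sum $n/d$ and positive product $1/d$. If $H_R$ were a polynomial, we could evaluate the coefficientwise inequality at $t_0>0$ and get $0\ge1$.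

So for $n=2$ one relation is never enough, and Section 1 is optimal. Put
$$d_n=\lfloor n^2/4\rfloor+1,$$
the least integer greater than $n^2/4$; thus $d_1=1$, $d_2=2$, $d_3=3$, $d_4=5$. The question, posed by Iyudu and Shkarin in "Optimal 5-step nilpotent quadratic algebras" (arXiv:1512.08594, 2015), is whether every integer $d>n^2/4$ is the number of relations of some finite dimensional quadratic algebra with $n$ generators. The answer is yes, over every field, with explicit integer relations.

**Theorem 1.** For every $n\ge1$ there are $d_n$ homogeneous elements of degree $2$ in $\mathbb Z\langle X\rangle$, $|X|=n$, and an integer $N$, such that every word of length $N$ lies in the two-sided ideal of $\mathbb Z\langle X\rangle$ that they generate. Explicitly, one can take the following relations.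

* $n=1$: $y^2=0$.
* $n=2+2m$ $(m\ge0)$: generators $a,b,u_1,v_1,\dots,u_m,v_m$ and relations
$$ab=\sum_i v_i^2,\qquad aa-bb=\sum_i\big(u_i^2+(i-1)v_i^2\big),\qquad u_jv_j=\sum_{i>j}v_i^2\quad(1\le j\le m),$$
$$u_jz=zv_j\quad\text{for } z\in\{a,b,u_i,v_i: i<j\},\ 1\le j\le m.$$
* $n=3+2m$ $(m\ge0)$: generators $a,b,c,u_1,v_1,\dots,u_m,v_m$ and relations
$$ab=\sum_i v_i^2,\qquad ac-bb=\sum_i\big(u_i^2+i\,v_i^2\big),\qquad cc-bb-bc-aa=0,\qquad u_jv_j=\sum_{i>j}v_i^2\quad(1\le j\le m),$$
$$u_jz=zv_j\quad\text{for } z\in\{a,b,c,u_i,v_i: i<j\},\ 1\le j\le m.$$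

**Corollary 2.** Let $\mathbb K$ be any field, $n\ge1$, and $d\ge 0$ an integer. A finite dimensional quadratic $\mathbb K$-algebra given by $n$ generators and $d$ relations exists if and only if $d>n^2/4$. In particular the minimal number of relations of a finite dimensional quadratic $\mathbb K$-algebra with $n$ generators is exactly $\lfloor n^2/4\rfloor+1$. For $n^2/4<d\le n^2$ the $d$ relations can be chosen linearly independent.

The first thing to try is to kill words one at a time, using monomial relations only. In a monomial algebra the words that contain no relation as a subword form a basis. If $xx$ is not a relation, all powers of $x$ survive; if neither $xy$ nor $yx$ is a relation (with $x\ne y$), the words $xyxy\cdots$ survive. So finite dimension requires killing every $xx$ and at least one of $xy,yx$ for each pair, that is, at least $n+\binom n2=\frac{n(n+1)}2$ relations. For $n=2$ this is $3$ rather than $2$, and for $n=4$ it is $10$ rather than $5$. We need relations that, like $aa=bb$, make words annihilate each other indirectly.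

## 3. Two new letters and $n+1$ new relations

Since $\frac{(n+2)^2}4=\frac{n^2}4+n+1$, we have $d_{n+2}=d_n+(n+1)$. An induction from $n$ to $n+2$ may therefore spend exactly $n+1$ new relations on two new letters $u,v$. There is a natural way to spend them: $uv=0$, together with $ux=xv$ for each of the $n$ old letters $x$. These relations push every $u$ to the right: past an old letter $u$ turns into $v$, and in front of $v$ it dies.

We cannot simply keep the old relations $\delta_i=0$. Setting all old letters to $0$ would leave $\mathbb K\langle u,v\rangle/(uv)$, in which all words $v^iu^j$ survive. So the old relations must be deformed so as to involve $u^2$ and $v^2$. The coefficients become part of the data.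

From now on $k$ is any commutative ring with $1$, "linear" means $k$-linear, and a graded algebra $S$ is called *nilpotent* if $S_N=0$ for some $N$. For Theorem 1 we shall take $k=\mathbb Z$.

**Definition.** A *datum* $\mathcal D=(X;\delta_i,\lambda_i,\mu_i)_{1\le i\le d}$ consists of a finite set $X$, elements $\delta_i=\sum_{x,y\in X}c^i_{xy}\,xy\in k\langle X\rangle_2$, and scalars $\lambda_i,\mu_i\in k$. Put $S(\mathcal D)=k\langle X\rangle/(\delta_1,\dots,\delta_d)$. The datum $\mathcal D^+$ has generator set $X\sqcup\{u,v\}$ and $d+|X|+1$ relations: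

* $uv$, with scalars $(\lambda,\mu)=(1,0)$;
* $ux-xv$ for $x\in X$, with scalars $(0,0)$;
* $\delta_i-\lambda_iv^2-\mu_iu^2$ for $1\le i\le d$, with scalars $(\lambda_i+\mu_i,\ \mu_i)$.

Write $R(\mathcal D)=S(\mathcal D^+)$.

The scalars of $\mathcal D$ are not seen in $S(\mathcal D)$; they are seen in $R(\mathcal D)$. The scalars of $\mathcal D^+$ matter only at the next step, and the reason for the shift $\lambda_i\mapsto\lambda_i+\mu_i$ will come out in Section 6.

**Example.** Let $\mathcal D_{\rm ev}$ have $X=\{a,b\}$ and relations $ab$ with scalars $(1,0)$ and $aa-bb$ with scalars $(0,1)$. Then $S(\mathcal D_{\rm ev})$ is the algebra of Section 1, and $R(\mathcal D_{\rm ev})$ has generators $a,b,u,v$ and the $5=d_4$ relations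
$$uv=0,\quad ua=av,\quad ub=bv,\quad ab=v^2,\quad aa-bb=u^2 .$$

The next lemma shows how far the relations take us for free.

**Lemma 3.** Let $R=R(\mathcal D)$.

(a) $R$ is spanned by the elements
$$v^{s_0}x_1v^{s_1}x_2\cdots x_qv^{s_q}u^l\qquad(q,l,s_j\ge0,\ x_j\in X).\tag{1}$$

(b) If $S(\mathcal D)_N=0$ with $N\ge2$, then the elements (1) with $q<N$ span $R$.

(c) If $v^M=0$ in $R$ for some $M\ge1$ and some $\mu_i$ is a unit, then $u^{M+2}=0$ in $R$.

*Proof.* (a) Rewrite words by $ux\to xv$ and $uv\to0$. The first rule lowers the number of letters $u$, the second gives $0$, so the process stops. In a word to which no rule applies, $u$ can only be followed by $u$, so the word has the form (1). The rewriting keeps the number of letters from $X$ or kills the word.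

(b) In $R$ we have $u^sx=xv^s$ for all $s\ge 0$, hence
$$\sum c^i_{xy}\,x\,v^s\,y=u^s\sum c^i_{xy}\,xy=u^s\delta_i=\lambda_iu^sv^2+\mu_iu^{s+2}\qquad(s\ge0).\tag{2}$$
The hypothesis $S(\mathcal D)_N=0$ says $k\langle X\rangle_N=\sum_{i,j}k\langle X\rangle_j\,\delta_i\,k\langle X\rangle_{N-2-j}$. Fix $s_1,\dots,s_{N-1}$ and apply to this equality the linear map $k\langle X\rangle_N\to R$, $x_1\cdots x_N\mapsto x_1v^{s_1}x_2\cdots v^{s_{N-1}}x_N$. On $w\delta_iw'$ with $|w|=j$, the two letters of $\delta_i$ are separated by $v^{s_{j+1}}$, so by (2) they are replaced by $\lambda_iu^{s}v^2+\mu_iu^{s+2}$ with $s=s_{j+1}$, which contains no letter from $X$. Hence every $x_1v^{s_1}\cdots v^{s_{N-1}}x_N$ is a linear combination of words with $N-2$ letters from $X$. So every element (1) with $q\ge N$ is a combination of words with $q-2$ letters from $X$, and by (a) of elements (1) with $q-2$ in place of $q$. Repeat until $q<N$.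

(c) For $x\in X$ we have $u^Mx=xv^M=0$, so $u^M\delta_i=0$. By (2) with $s=M$, and $u^Mv^2=0$ because $M\ge1$, this reads $0=\mu_iu^{M+2}$. Take $i$ with $\mu_i$ a unit. $\square$

So if $S(\mathcal D)$ is nilpotent and some $\mu_i$ is a unit, **everything hinges on whether $v$ is nilpotent in $R(\mathcal D)$**: if $v^M=0$, only the finitely many elements (1) with $q<N$, $s_j<M$, $l<M+2$ are needed, and $R(\mathcal D)$ is nilpotent.

This can fail, even with reasonable-looking scalars. Keep $X=\{a,b\}$ but give $ab$ the scalars $(1,1)$ and $aa-bb$ the scalars $(0,0)$. Call this datum $\mathcal D_{\rm bad}$. Now $R(\mathcal D_{\rm bad})$ has relations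
$$uv=0,\quad ua=av,\quad ub=bv,\quad ab=u^2+v^2,\quad aa=bb .$$
Setting $a=b=0$ leaves $uv=0$, $u^2+v^2=0$, hence $u^3=-uv^2=0$ and $v^3=v^2v=-u^2v=0$; that quotient is finite dimensional. Yet consider the matrices
$$v=\begin{pmatrix}1&0\\0&0\end{pmatrix},\quad u=\begin{pmatrix}0&0\\0&1\end{pmatrix},\quad a=b=\begin{pmatrix}0&1\\1&0\end{pmatrix}.$$
Then $uv=0$; $ua=\begin{pmatrix}0&0\\1&0\end{pmatrix}=av$, and likewise for $b$; $ab=1=u^2+v^2$; $aa=bb$. All relations hold, and $v$ is a nonzero idempotent (for $k\neq0$). So $v$ is not nilpotent in $R(\mathcal D_{\rm bad})$. The scalars have to be chosen with care, and we need a criterion.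

## 4. Four letters, five relations: $v^9=0$

Let us see by hand that $v$ is nilpotent in $R(\mathcal D_{\rm ev})$. We collect three facts.

* $ab\,v^h=v^{h+2}$ and $v^h\,ab=v^{h+2}$, since $ab=v^2$.
* $aa\,v^h=bb\,v^h$ for $h\ge1$, since $(aa-bb)v^h=u^2v^h=0$.
* For $g\ge1$, $av^ga-bv^gb=u^g(aa-bb)=u^{g+2}$.

Put $a$ on the left and $b$ on the right of the third fact. The right side becomes $au^{g+2}b=ab\,v^{g+2}=v^{g+4}$. The left side is $aa\,v^g\,ab-ab\,v^g\,bb=aa\,v^{g+2}-v^{g+2}\,bb$. With $s=g+2$,
$$aa\,v^s-v^s\,bb=v^{s+2}\qquad(s\ge3).$$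
Multiply by $v^i$ on the left and by $v^h$, $h\ge1$, on the right, and use the second fact:
$$v^i\,aa\,v^{s+h}-v^{i+s}\,aa\,v^h=v^{i+s+h+2}.$$
Fix total degree $9$ and put $f(p)=v^p\,aa\,v^{7-p}$. The last formula says
$$f(p)-f(p')=v^9\quad\text{for } p<p' \text{ in } \{0,3,6\}.$$
Therefore
$$v^9=f(0)-f(6)=\big(f(0)-f(3)\big)+\big(f(3)-f(6)\big)=2v^9,$$
and $v^9=0$. By Lemma 3 with $N=3$ and $M=9$, $R(\mathcal D_{\rm ev})$ is spanned by elements (1) with $q\le2$, $s_j\le8$, $l\le10$, so it vanishes in degrees above $2+3\cdot 8+10=36$. Four letters and five relations suffice, over any $k$.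

Two things happened here. First, suppose we forget the powers of $v$ and record only words in $a,b$. The computation then replaces $ab$, or $aa-bb$, by a scalar according to its place in the word: after an even number of letters, $ab\to1$ and $aa-bb\to0$, which are the $\lambda$'s; after an odd number of letters, $aa-bb\to1$, which is its $\mu$. In this shadow the computation reads
$$1\leftarrow ab\leftarrow a(aa-bb)b=aa\cdot ab-ab\cdot bb\to aa-bb\to0,$$
a derivation of $1=0$. Second, in $R$ itself the positions of the pairs along the row of $v$'s matter: the shadow's cancellation $aa-bb=0$ is really $f(p)-f(p')$ with $p\ne p'$. The difficulty disappeared when we superposed three placements, namely $\{0,3\}$ and $\{3,6\}$ with coefficient $+1$ and $\{0,6\}$ with coefficient $-1$.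

We now develop the two halves in general: the shadow in Sections 5 and 6, the superposition in Sections 7 and 8.

## 5. Words with parity and block matrices

Let $k\langle X\rangle_{even}$ and $k\langle X\rangle_{odd}$ be the spans of the words of even and of odd length, and write $|w|$ for the length of a word.

**Definition.** Let $\mathcal I_0\subset k\langle X\rangle_{even}$ be the span of all
$$w\delta_iw'-\lambda_iww'\ \ (|w|,|w'|\text{ even}),\qquad w\delta_iw'-\mu_iww'\ \ (|w|,|w'|\text{ odd}),$$
where $w,w'$ are words. **Condition (E)** for $\mathcal D$: $\ 1\in\mathcal I_0$.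

**Example.** For $\mathcal D_{\rm ev}$ the derivation above becomes the identity
$$1=-\big[a(aa-bb)b-ab\big]+\big[aa\cdot ab-aa\big]-\big[ab\cdot bb-bb\big]-\big[ab-1\big]+\big[aa-bb\big].$$
Expanding: $-aaab+abbb+ab+aaab-aa-abbb+bb-ab+1+aa-bb=1$. Each bracket is a spanning element of $\mathcal I_0$: the first with $|w|=|w'|=1$ and $\mu=1$, the others at even places with $\lambda=1$ for $ab$ and $\lambda=0$ for $aa-bb$. So $\mathcal D_{\rm ev}$ satisfies (E).

To work with (E) it helps to have modules. The matrices that spoiled $\mathcal D_{\rm bad}$ exchanged two blocks; here is the general form.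

**Definition.** A *representation* of $\mathcal D$ is a pair of $k$-modules $M_0,M_1$ with linear maps $x_+:M_0\to M_1$, $x_-:M_1\to M_0$ $(x\in X)$ such that for all $i$
$$\sum c^i_{xy}\,x_-y_+=\lambda_i\ \text{ on }M_0,\qquad \sum c^i_{xy}\,x_+y_-=\mu_i\ \text{ on }M_1 .$$
Maps compose from right to left, and a scalar stands for that multiple of the identity.

**Example.** For $\mathcal D_{\rm bad}$ take $M_0=M_1=k$ and all four maps $a_\pm,b_\pm$ equal to $1$. Then $a_-b_+=1$, $a_+b_-=1$, $a_-a_+-b_-b_+=0$, $a_+a_--b_+b_-=0$, as its scalars demand.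

**Lemma 4.** $\mathcal D$ satisfies (E) if and only if $M_0=0$ in every representation of $\mathcal D$.

*Proof.* Suppose (E) holds and let a representation be given. Let the word $x_1x_2\cdots x_{2p}$ act on $M_0$ by $x_{1-}x_{2+}x_{3-}\cdots x_{2p+}$. If $|w|,|w'|$ are even, then in $w\delta_iw'$ the factor $\delta_i$ acts as $\sum c^i_{xy}x_-y_+=\lambda_i$ on $M_0$; if they are odd, $w'$ maps $M_0$ to $M_1$ and $\delta_i$ acts as $\sum c^i_{xy}x_+y_-=\mu_i$ on $M_1$. So every element of $\mathcal I_0$ acts by $0$. Since $1\in\mathcal I_0$, the identity of $M_0$ is $0$.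

Conversely, we build a representation out of words. Let $\mathcal I_1\subset k\langle X\rangle_{odd}$ be the span of all $w\delta_iw'-\mu_iww'$ with $|w|$ even and $|w'|$ odd, and all $w\delta_iw'-\lambda_iww'$ with $|w|$ odd and $|w'|$ even. (In both $\mathcal I_0$ and $\mathcal I_1$ the scalar is decided by $|w'|$: it is $\lambda_i$ for $|w'|$ even and $\mu_i$ for $|w'|$ odd.) Left multiplication by $x\in X$ changes $w$ to $xw$ and leaves $w'$ alone, so $x\,\mathcal I_0\subset\mathcal I_1$ and $x\,\mathcal I_1\subset\mathcal I_0$. Thus left multiplications define $x_+:M_0\to M_1$ and $x_-:M_1\to M_0$ on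
$$M_0=k\langle X\rangle_{even}/\mathcal I_0,\qquad M_1=k\langle X\rangle_{odd}/\mathcal I_1 .$$
On $M_0$ the map $\sum c^i_{xy}x_-y_+$ is left multiplication by $\delta_i$, and $\delta_iw'-\lambda_iw'\in\mathcal I_0$ for $|w'|$ even (take $w$ empty). On $M_1$, similarly, $\delta_iw'-\mu_iw'\in\mathcal I_1$ for $|w'|$ odd. So this is a representation. If its $M_0$ is $0$, then $1\in\mathcal I_0$. $\square$

For $\mathcal D_{\rm ev}$ this gives a three-line check of (E). In a representation, $a_-b_+=1$ and $a_-a_+=b_-b_+$ on $M_0$, and $a_+a_--b_+b_-=1$ on $M_1$. Multiply the last equation by $a_-$ on the left and $b_+$ on the right: $a_-a_+-b_-b_+=1$ on $M_0$. So $0=1$ on $M_0$, and $M_0=0$. For $\mathcal D_{\rm bad}$ the example above shows that (E) fails (when $k\ne0$).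

## 6. Condition (E) passes from $\mathcal D$ to $\mathcal D^+$

For an induction, (E) must survive the extension. This is where the scalars of $\mathcal D^+$ are used.

**Lemma 5.** If $\mathcal D$ satisfies (E), so does $\mathcal D^+$.

*Proof.* The plan is to cut a representation of $\mathcal D^+$ down to a representation of $\mathcal D$ without touching $M_0$.

**Step 1: write out the hypotheses.** Take a representation of $\mathcal D^+$ on $(M_0,M_1)$. Reading off the relations and scalars, we have in particular, on $M_0$,
$$u_-v_+=1,\qquad u_-x_+=x_-v_+\quad(x\in X),\tag{3}$$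
$$\sum c^i_{xy}\,x_-y_+=\lambda_i+\mu_i+\lambda_iv_-v_++\mu_iu_-u_+,\tag{4}$$
and on $M_1$
$$\sum c^i_{xy}\,x_+y_-=\mu_i+\lambda_iv_+v_-+\mu_iu_+u_- .\tag{5}$$

**Step 2: find the complement of $v_+M_0$.** Since $u_-v_+=1$, the map $v_+u_-$ is idempotent. Put $\pi=1-v_+u_-$ on $M_1$. Then
$$u_-\pi=u_--u_-v_+u_-=0,\qquad \pi v_+=v_+-v_+u_-v_+=0,\qquad \pi^2=\pi-v_+(u_-\pi)=\pi .$$
Let $N_0=M_0$, $N_1=\pi M_1$, $\xi^x_+=\pi x_+:N_0\to N_1$, $\xi^x_-=x_-|_{N_1}:N_1\to N_0$.

**Step 3: check the relations on $N_0$.** We have
$$\sum c^i_{xy}\,\xi^x_-\xi^y_+=\sum c^i_{xy}\,x_-(1-v_+u_-)y_+=\sum c^i_{xy}\,x_-y_+-\sum c^i_{xy}\,(x_-v_+)(u_-y_+).$$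
By (3), $x_-v_+=u_-x_+$ and $u_-y_+=y_-v_+$. So by (5) the last sum is
$$u_-\Big(\sum c^i_{xy}\,x_+y_-\Big)v_+=u_-\big(\mu_i+\lambda_iv_+v_-+\mu_iu_+u_-\big)v_+=\mu_i+\lambda_iv_-v_++\mu_iu_-u_+,$$
where $u_-v_+=1$ was used in each term. Subtracting this from (4) leaves exactly $\lambda_i$. (This subtraction is what forces the scalar $\lambda_i+\mu_i$ in $\mathcal D^+$.)

**Step 4: check the relations on $N_1$.** By (5),
$$\sum c^i_{xy}\,\xi^x_+\xi^y_-=\pi\big(\mu_i+\lambda_iv_+v_-+\mu_iu_+u_-\big)\big|_{N_1}=\mu_i,$$
because $\pi v_+=0$, $u_-|_{N_1}=0$ and $\pi|_{N_1}=1$.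

**Step 5: conclude.** So $(N_0,N_1)$ is a representation of $\mathcal D$, and $M_0=N_0=0$ by Lemma 4. As the representation of $\mathcal D^+$ was arbitrary, Lemma 4 gives (E) for $\mathcal D^+$. $\square$

## 7. Integer combinations of chains with all faces equal

In Section 4 the combination $\{0,3\}+\{3,6\}-\{0,6\}$ of placements did the work. Delete the smaller element from each set: $\{3\}+\{6\}-\{6\}=\{3\}$. Delete the larger: $\{0\}+\{3\}-\{0\}=\{3\}$. The two results agree. We need such combinations for sets of any size, because an expression of $1$ in $\mathcal I_0$ may involve long words.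

**Definition.** A *$p$-chain* is a $p$-element subset $\{q_1<\dots<q_p\}$ of $\mathbb Q$. Let $\Gamma_p$ be the free abelian group on the $p$-chains, and let $\partial_j:\Gamma_p\to\Gamma_{p-1}$ $(1\le j\le p)$ be the linear map that deletes the $j$-th smallest element.

For $i<j$, deleting the $j$-th element and then the $i$-th is the same as deleting the $i$-th and then the $(j-1)$-st of what remains:
$$\partial_i\partial_j=\partial_{j-1}\partial_i\qquad(i<j).\tag{6}$$

**Lemma 6.** There are $\psi_p\in\Gamma_p$ $(p\ge0)$ with $\psi_0=\emptyset$ (the empty chain, with coefficient $1$) and $\partial_j\psi_p=\psi_{p-1}$ for all $1\le j\le p$.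

*Proof.* Take $\psi_1=\{0\}$. For $p\ge2$ it is enough to prove the following.

**Claim.** If $p\ge 2$ and $y_1,\dots,y_p\in\Gamma_{p-1}$ satisfy $\partial_iy_j=\partial_{j-1}y_i$ for all $i<j$, then there is $w\in\Gamma_p$ with $\partial_jw=y_j$ for all $j$.

Indeed, given $\psi_{p-1}$, apply the Claim with all $y_j=\psi_{p-1}$. They are compatible, since $\partial_i\psi_{p-1}=\psi_{p-2}$ for every $i$. The resulting $w$ is $\psi_p$.

To prove the Claim we correct the $y_j$ to zero one after another. By (6), for any $w\in\Gamma_p$ the family $(\partial_1w,\dots,\partial_pw)$ is compatible, so subtracting it from $(y_j)$ preserves compatibility.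

**Step 1: clear $y_1,\dots,y_{p-1}$.** Let $1\le r\le p-1$ and suppose $y_1=\dots=y_{r-1}=0$ already. Let $I\subset\mathbb Q$ be the finite set of numbers occurring in $y_r$. For each $i\in I$ choose a rational $i^-<i$ with $[i^-,i)\cap I=\emptyset$. For a chain in $I$ with at least $r$ elements, let $\sigma_r$ insert $i_r^-$ just before its $r$-th element $i_r$; the new number lies above the $(r-1)$-st element by the choice of $i_r^-$. The chains of $y_r$ have $p-1\ge r$ elements, so $\sigma_ry_r\in\Gamma_p$ is defined. The inserted number is the $r$-th element of the new chain, so $\partial_r\sigma_ry_r=y_r$. For $l<r$, deleting the $l$-th element turns the old $r$-th element into the $(r-1)$-st, so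
$$\partial_l\sigma_ry_r=\sigma_{r-1}\partial_ly_r=\sigma_{r-1}\partial_{r-1}y_l=0,$$
by compatibility and $y_l=0$. Subtracting $(\partial_j\sigma_ry_r)_j$ from $(y_j)_j$ therefore makes $y_1=\dots=y_r=0$.

**Step 2: clear $y_p$.** After the steps $r=1,\dots,p-1$ only $y_p$ can be nonzero, and $\partial_ly_p=\partial_{p-1}y_l=0$ for all $l<p$. Let $w$ arise from $y_p$ by adjoining to each chain one fixed number larger than all numbers occurring. Then $\partial_pw=y_p$. For $l<p$, $\partial_lw$ arises from $\partial_ly_p=0$ by the same adjunction, so $\partial_lw=0$.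

The sum of all the elements whose faces were subtracted is the required $w$. $\square$

**Example.** Run the proof for $p=2$, $y_1=y_2=\{0\}$. For $r=1$ take $0^-=-1$ and subtract the faces of $\{-1,0\}$, which are $\partial_1=\{0\}$ and $\partial_2=\{-1\}$. There remain $y_1=0$ and $y_2=\{0\}-\{-1\}$. Adjoin $1$ to get $\{0,1\}-\{-1,1\}$. So $\psi_2=\{-1,0\}+\{0,1\}-\{-1,1\}$, which is the combination of Section 4 with $0,3,6$ in place of $-1,0,1$.

## 8. Condition (E) decides whether $v$ is nilpotent

**Proposition 7.** If $\mathcal D$ satisfies (E), then $v$ is nilpotent in $R(\mathcal D)$.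

*Proof.* Write $R=R(\mathcal D)$.

**Step 1: two local rules.** In $R$ we have $uv=0$, $u^gx=xv^g$ and $\delta_i=\lambda_iv^2+\mu_iu^2$. Hence for $g\ge1$
$$\delta_iv^g=\lambda_iv^{g+2},\qquad \sum c^i_{xy}\,x\,v^g\,y=u^g\delta_i=\mu_iu^{g+2},\tag{7}$$
the first since $u^2v^g=0$, the second since $u^gv^2=0$.

**Step 2: spread a word along a row of $v$'s.** Fix $M\ge 3$. Call integers $0\le n_1<\dots<n_p$ *admissible* if $n_{j+1}-n_j\ge3$ for $1\le j<p$ and $n_p\le M-3$. Put $n_0=-2$, $n_{p+1}=M$ and $e_j=n_{j+1}-n_j-2$ for $0\le j\le p$. Then $e_0\ge 0$ and $e_j\ge1$ for $1\le j\le p$. For a word $t=x_1\cdots x_{2p}$ put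
$$L(t;n)=v^{e_0}\,x_1x_2\,v^{e_1}\,x_3x_4\,v^{e_2}\cdots x_{2p-1}x_{2p}\,v^{e_p}\in R_M .$$
So the $j$-th pair of letters starts after exactly $n_j$ letters, the total length is $M$, and $L(\emptyset;\emptyset)=v^M$. For instance, with $M=9$ we get $L(aaab;\{0,3\})=aa\,v\,ab\,v^4$. Extend $L$ linearly in $t$. Deleting a member from an admissible $n$ leaves it admissible.

**Step 3: removing $\delta_i$ at an even place deletes one index.** Let $|w|=2j-2$ and $|w'|$ be even, $|ww'|=2p-2$. In $L(w\delta_iw';n)$ the two letters of $\delta_i$ form the $j$-th pair and are followed by $v^{e_j}$ with $e_j\ge1$. By (7), $\delta_i$ may be replaced by $\lambda_iv^2$. The powers of $v$ merge to the exponent $e_{j-1}+2+e_j=n_{j+1}-n_{j-1}-2$, so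
$$L(w\delta_iw';n)=\lambda_i\,L(ww';n\setminus n_j).$$

**Step 4: removing $\delta_i$ at an odd place deletes one index.** Let $|w|=2j-1$ and $|w'|$ be odd, $|ww'|=2p-2$. Now the first letter of $\delta_i$ ends the $j$-th pair and the second letter begins the $(j+1)$-st pair, with $v^g$ between them, $g=e_j\ge1$. By (7) these two letters together with $v^g$ give $\mu_iu^{g+2}$. Let $x$ be the last letter of $w$ and $x'$ the first letter of $w'$; they exist because both lengths are odd. Then $x\,u^{g+2}\,x'=xx'\,v^{g+2}$, so $xx'$ is a pair starting at place $n_j$, followed by $v$ to the exponent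
$$g+2+e_{j+1}=(n_{j+1}-n_j)+(n_{j+2}-n_{j+1}-2)=n_{j+2}-n_j-2 .$$
Hence
$$L(w\delta_iw';n)=\mu_i\,L(ww';n\setminus n_{j+1}).$$

**Step 5: superpose placements so that the deleted index no longer matters.** By (E), $1$ is a finite combination of spanning elements of $\mathcal I_0$, all of whose words have length at most $2\ell$ for some $\ell$. Take $\psi_0,\dots,\psi_\ell$ from Lemma 6, and let $q_1<\dots<q_r$ be all numbers occurring in them. Replace each $q_j$ by $3j$. This preserves order, so the relations $\partial_j\psi_p=\psi_{p-1}$ persist. Put $M=3r+3$. All chains that now occur have gaps at least $3$ and largest entry at most $3r=M-3$, so they are admissible. Write $\psi_p=\sum_n\psi_p(n)\,n$ with integers $\psi_p(n)$, and define a linear map $\Theta$ on the words of even length at most $2\ell$ by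
$$\Theta(t)=\sum_n\psi_p(n)\,L(t;n)\in R_M\qquad(|t|=2p\le2\ell).$$
For $|w|,|w'|$ even and $|w\delta_iw'|=2p$, Step 3 gives, with the appropriate $j$,
$$\Theta(w\delta_iw')=\lambda_i\sum_n\psi_p(n)L(ww';n\setminus n_j)=\lambda_i\sum_{n'}(\partial_j\psi_p)(n')\,L(ww';n')=\lambda_i\,\Theta(ww'),$$
since $\partial_j\psi_p=\psi_{p-1}$. For $|w|,|w'|$ odd, Step 4 gives in the same way $\Theta(w\delta_iw')=\mu_i\,\Theta(ww')$. So $\Theta$ kills every spanning element of $\mathcal I_0$ that occurs in the expression of $1$. Therefore $v^M=\Theta(1)=0$. $\square$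

**Proposition 8.** For any datum $\mathcal D$, $v$ is nilpotent in $R(\mathcal D)$ if and only if $\mathcal D$ satisfies (E).

*Proof.* "If" is Proposition 7. Suppose (E) fails. By Lemma 4 there is a representation with $M_0\ne0$. On $M_0\oplus M_1$ let $v$ be the projection onto $M_0$, let $u$ be the projection onto $M_1$, and let $x\in X$ act by $x_+$ on $M_0$ and by $x_-$ on $M_1$. Then $uv=0$. Both $ux$ and $xv$ equal $x_+$ on $M_0$ and $0$ on $M_1$, so $ux=xv$. And $\delta_i$ acts as $\lambda_i$ on $M_0$ and $\mu_i$ on $M_1$, that is, as $\lambda_iv^2+\mu_iu^2$. So $M_0\oplus M_1$ is an $R(\mathcal D)$-module on which $v$ is a nonzero idempotent, and $v$ is not nilpotent. $\square$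

For $\mathcal D_{\rm bad}$ and the representation of Section 5 this module is the pair of $2\times2$ blocks we met in Section 3.

**Proposition 9.** Let $S(\mathcal D)$ be nilpotent, let $\mathcal D$ satisfy (E), and let some $\mu_i$ be a unit. Then $R(\mathcal D)$ is nilpotent.

*Proof.* Let $S(\mathcal D)_N=0$; we may take $N\ge2$. By Proposition 7, $v^M=0$ for some $M\ge1$. By Lemma 3(c), $u^{M+2}=0$. By Lemma 3(b), $R(\mathcal D)$ is spanned by the elements (1) with $q<N$, and only those with all $s_j<M$ and $l<M+2$ can be nonzero. Their degrees are bounded. $\square$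

## 9. Three letters, three relations

The datum $\mathcal D_{\rm ev}$ starts the induction for even $n$. For odd $n\ge3$ we need a start with $n=d=3$.

**Definition.** $\mathcal D_{\rm odd}$ has $X=\{a,b,c\}$ and relations $ab$ with scalars $(1,0)$, $\ ac-bb$ with scalars $(1,1)$, and $cc-bb-bc-aa$ with scalars $(0,0)$.

**Lemma 10.** $S(\mathcal D_{\rm odd})_{10}=0$, and $\mathcal D_{\rm odd}$ satisfies (E).

*Proof.* **Step 1: derive consequences of the relations.** In $S=S(\mathcal D_{\rm odd})$ we have $ab=0$, $ac=b^2$, $c^2=b^2+bc+a^2$. Then: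

* $a^2b=0$ and $a^2c=ab^2=0$.
* $b^2c=(ac)c=ac^2=a(b^2+bc+a^2)=a^3$. Hence $a^4=ab^2c=0$.
* Compute $c^3$ in two ways. On one side $c\cdot c^2=cb^2+cbc+ca^2$. On the other, $c^2\cdot c=b^2c+bc^2+a^2c=b^2c+(b^3+b^2c+ba^2)+0=2b^2c+b^3+ba^2$. Since $b^2c=a^3$, we get $cbc=2a^3+b^3+ba^2-cb^2-ca^2$.
* $0=a^3c=(b^2c)c=b^2c^2=b^4+b^3c+b^2a^2=b^4+ba^3+b^2a^2$. Multiplying by $b$ on the right and using $ab=0$, $b^5=0$.

**Step 2: bound the surviving words.** So the following rules hold in $S$:
$$ab\to0,\quad ac\to b^2,\quad cc\to b^2+bc+a^2,\quad bbc\to a^3,$$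
$$cbc\to2a^3+b^3+ba^2-cb^2-ca^2,\quad a^4\to0,\quad b^5\to0 .$$
Each rule gives $0$ or strictly lowers the number of letters $c$ in every word it produces. So rewriting terminates, and $S$ is spanned by the words to which no rule applies. In such a word $a$ can only be followed by $a$, so the word is $w\,a^i$ with $i\le3$ and $w$ a word in $b,c$. If $w$ had two letters $c$, consider two consecutive ones with $b^m$ between them: $m=0$ gives $cc$, $m=1$ gives $cbc$, $m\ge2$ gives $bbc$, all excluded. So $w$ has at most one $c$, with at most one $b$ before it: $w\in\{b^j,\ cb^j,\ bcb^j\}$ with $j\le4$. The longest such word is $bcb^4a^3$, of length $9$. Hence $S_{10}=0$.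

**Step 3: verify (E) through representations.** In a representation put, on $M_0$,
$$A=a_-a_+,\quad B=b_-b_+,\quad C=c_-b_+,\quad G=b_-c_+,\quad H=c_-c_+ .$$
The relations are, on $M_0$,
$$a_-b_+=1,\qquad a_-c_+=B+1,\qquad H=B+G+A,$$
and on $M_1$,
$$a_+b_-=0,\qquad a_+c_-=b_+b_-+1,\qquad c_+c_-=b_+b_-+b_+c_-+a_+a_- .$$
Now compute.

* $AB=a_-(a_+b_-)b_+=0$.
* $AC=a_-(a_+c_-)b_+=a_-(b_+b_-+1)b_+=B+1$.
* Multiply the last $M_1$-relation by $a_-$ on the left and $b_+$ on the right. The left side is $(a_-c_+)(c_-b_+)=(B+1)C$ and the right side is $B+C+A$. So $BC=B+A$.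
* $0=(AB)C=A(BC)=AB+A^2=A^2$. Hence $0=A^2C=A(AC)=A(B+1)=AB+A=A$. So $A=0$, and $AC=B+1$ gives $B=-1$.
* $AH=a_-(a_+c_-)c_+=a_-(b_+b_-+1)c_+=G+B+1$. As $A=0$ and $B=-1$, $G=0$. Hence $H=B+G+A=-1$.
* Multiply the last $M_1$-relation by $a_-$ on the left and $c_+$ on the right: $(B+1)H=G+H+A(B+1)$. This reads $0=H$.

Thus $-1=H=0$ on $M_0$, so $M_0=0$, and (E) holds by Lemma 4. $\square$

## 10. Iterating the extension: Theorem 1 and Corollary 2

*Proof of Theorem 1.* For $n=1$ take $y^2$ and $N=2$; here $d_1=1$. For $n\ge2$ take $k=\mathbb Z$, let $\mathcal D_0$ be $\mathcal D_{\rm ev}$ or $\mathcal D_{\rm odd}$, and put $\mathcal D_{j+1}=\mathcal D_j^+$.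

**Step 1: all $S(\mathcal D_j)$ are nilpotent.** $S(\mathcal D_0)$ is nilpotent (Section 1, whose computation works over $\mathbb Z$, or Lemma 10), $\mathcal D_0$ satisfies (E) (Section 5 or Lemma 10), and one of its $\mu$-scalars is $1$: that of $aa-bb$ or of $ac-bb$. The extension does not change the $\mu$-scalar of an old relation, so every $\mathcal D_j$ has a $\mu$-scalar equal to $1$. By Lemma 5 every $\mathcal D_j$ satisfies (E). By Proposition 9 and induction every $S(\mathcal D_{j+1})=R(\mathcal D_j)$ is nilpotent. Nilpotency over $\mathbb Z$ says exactly that, for some $N$, every word of length $N$ lies in the ideal generated by the relations.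

**Step 2: count the relations.** $\mathcal D_{\rm ev}$ has $n=2$ and $2=d_2$ relations, and $\mathcal D_{\rm odd}$ has $n=3$ and $3=d_3$ relations. The extension changes $(n,d)$ into $(n+2,\,d+n+1)$, and $d_{n+2}=d_n+n+1$. So every $n\ge2$ occurs, with exactly $d_n$ relations.

**Step 3: read off the explicit form.** Let $u_i,v_i$ be the letters added at step $i$. A base relation $\delta$ with scalars $(\lambda,\mu)$ has scalars $(\lambda+(i-1)\mu,\ \mu)$ when step $i$ is performed, and that step subtracts $(\lambda+(i-1)\mu)v_i^2+\mu u_i^2$. After $m$ steps it reads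
$$\delta=\sum_{i=1}^m\Big(\big(\lambda+(i-1)\mu\big)v_i^2+\mu u_i^2\Big).$$
For scalars $(1,0)$ the right side is $\sum v_i^2$; for $(0,1)$ it is $\sum(u_i^2+(i-1)v_i^2)$; for $(1,1)$ it is $\sum(u_i^2+i\,v_i^2)$; for $(0,0)$ it is $0$. The relation $u_jv_j$ is born at step $j$ with scalars $(1,0)$, which never change, so it becomes $u_jv_j=\sum_{i>j}v_i^2$. The relations $u_jz=zv_j$, with $z$ any letter present before step $j$, have scalars $(0,0)$ and do not change. This is the list in Theorem 1. $\square$

*Proof of Corollary 2.* **Step 1: infinite dimension for $d\le n^2/4$.** This was shown in Section 2 from the Golod–Shafarevich theorem.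

**Step 2: finite dimension for $d=d_n$.** Apply $\mathbb K\otimes_{\mathbb Z}-$. The $\mathbb K$-algebra given by the relations of Theorem 1 has $R_N=0$, because the expressions of words of length $N$ have integer coefficients and survive in $\mathbb K\langle X\rangle$. So $\dim R<\infty$.

**Step 3: finite dimension for $d>d_n$.** Add $d-d_n$ further quadratic relations. A quotient of a finite dimensional algebra is finite dimensional.

**Step 4: linear independence for $d\le n^2$.** It suffices that the $d_n$ relations of Theorem 1 are linearly independent over $\mathbb K$, for then they extend to $d$ independent elements of the $n^2$-dimensional space $\mathbb K\langle X\rangle_2$. For $n=1$ this is clear. Otherwise, say that $u_i,v_i$ have level $i$ and the base letters have level $0$. In the monomials $u_jz$ and $zv_j$ the two letters have different levels: the first letter has the higher level in $u_jz$, the second in $zv_j$. So these monomials, for all pairs $(j,z)$, are pairwise distinct. They occur in no relation other than $u_jz-zv_j$, since every monomial of the other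 relations has two letters of the same level. Hence the relations $u_jz-zv_j$ have coefficient $0$ in any linear dependence. The monomial $u_jv_j$ occurs in only one relation, which therefore also has coefficient $0$. The remaining relations are the deformed base relations. Their parts in the base letters are $ab,\ aa-bb$ in the even case, and $ab,\ ac-bb,\ cc-bb-bc-aa$ in the odd case; these are independent over any field, as $ab,aa$, respectively $ab,ac,cc$, each occur in exactly one of them. $\square$

## 11. Coefficient rings and the exact criterion for finite dimension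

The proof of Theorem 1 ran over $\mathbb Z$, and this gives more than one field at a time.

**Corollary 11.** For each $n$, one set of $d_n$ relations with integer coefficients works for all fields simultaneously, with a number $N=N(n)$ independent of the field. More generally, for every commutative ring $k$ the $k$-algebra given by these relations is a finitely generated $k$-module.

*Proof.* The integer expressions of all words of length $N$ map to $k\langle X\rangle$, so the algebra vanishes in degree $N$, hence in all degrees $\ge N$. It is spanned by the finitely many words of length less than $N$. $\square$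

Finally, the hypotheses of Proposition 9 are also necessary.

**Corollary 12.** Let $k=\mathbb K$ be a field and let $S(\mathcal D)$ be finite dimensional. Then $R(\mathcal D)$ is finite dimensional if and only if $\mathcal D$ satisfies (E) and some $\mu_i\ne0$.

*Proof.* A finite dimensional graded $S(\mathcal D)$ is nilpotent. If (E) holds and some $\mu_i\neq0$, then Proposition 9 shows that $R(\mathcal D)$ is nilpotent, and it is spanned by finitely many words. Conversely, let $R(\mathcal D)$ be finite dimensional. Being graded, it has $v$ nilpotent, so (E) holds by Proposition 8. If all $\mu_i$ were $0$, then setting $v$ and all $x\in X$ to $0$ would satisfy every relation and leave the quotient $\mathbb K[u]$, which is infinite dimensional. $\square$
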